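# No infinite graph of bounded degree has an expanding heat kernel

## 1. Expansion forces bounded harmonic functions to be constant

We start with definitions, then settle a case that takes five lines once one inequality is available. The rest of the lecture is about what replaces those five lines in general.

All graphs $\mathcal G$ are simple, connected, have at least two vertices, and have all degrees at most $d$. Write $x\sim y$ for adjacency, $N(x)$ for the set of neighbors of $x$, and $B(x,r)$ for the ball of radius $r$. Simple random walk has transition probabilities $p(x,y)=1/\deg x$ for $y\sim x$. For a bounded function $u$ put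
$$Pu(x)=\sum_y p(x,y)u(y).$$
Fix a root $o$, let $X_0=o,X_1,X_2,\dots$ be the walk from $o$, and let $\mu^n$ be the law of $X_n$ (the *heat kernel*). Measures are row vectors, so $\mu^{n+1}=\mu^nP$. We write $\mu(F)=\sum_x\mu(x)F(x)$ and $\mathrm{Var}_\mu(F)=\mu(F^2)-\mu(F)^2$. Each $\mu^n$ has finite support.

**Definition (vertex boundary).** For a set $A$ of vertices, finite or infinite, $\partial A=\{v\in A:\ v\sim w\text{ for some }w\notin A\}$.

For example, on the path $\mathbb Z$ the set $A=\{0,\dots,5\}$ has $\partial A=\{0,5\}$.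

**Definition (expanding heat kernel).** For $h>0$, the heat kernel on $(\mathcal G,o)$ is $h$-expanding if for every $n$ and every $A$ with $\mu^n(A)\le\frac12$ we have $\mu^n(\partial A)\ge h\,\mu^n(A)$. It is expanding if it is $h$-expanding for some $h>0$.

Replacing $h$ by $\min(h,1)$ is harmless, so for each $n$ let $h_n\in[0,1]$ be the largest $h\le1$ such that $\mu^n(\partial A)\ge h\,\mu^n(A)$ whenever $\mu^n(A)\le\frac12$. For $0<h\le1$, "$h$-expanding" means $h_n\ge h$ for all $n$, and "expanding" means $\inf_nh_n>0$.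

Three small cases by hand.

- At $n=0$ the law is a point mass, so $\mu^0(A)\le\frac12$ means $\mu^0(A)=0$. The condition is empty and $h_0=1$.
- On the complete graph $K_r$, $r\ge2$, every $A$ that is not the whole vertex set has $\partial A=A$. Sets with $\mu^n(A)\le\frac12$ are of this kind, so $h_n=1$ for all $n$. Finite graphs can be expanding.
- On $\mathbb Z$ with $o=0$, take $n=1$ and $A=\mathbb Z\setminus\{1\}$. Then $\mu^1(A)=\frac12$, but $\partial A=\{0,2\}$ has $\mu^1$-mass $0$. So $h_1=0$. Note the trick: $A$ contains all the vertices that the walk cannot occupy at time $1$, and they separate $-1$ from the complement for free.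

The tool for everything below is a Cheeger-type inequality. For bounded $F$ let
$$\mathcal E_n(F)=\sum_x\mu^n(x)\sum_yp(x,y)(F(x)-F(y))^2=E\big(F(X_{n+1})-F(X_n)\big)^2 .$$

**Lemma 1 (Poincaré inequality).** If $h_n>0$ and $F$ is bounded, then
$$\mathrm{Var}_{\mu^n}(F)\le\frac{4d}{h_n^2}\,\mathcal E_n(F).\tag{1}$$

*Proof.* Write $\mu=\mu^n$ and $h=h_n$.

**Step 1: an inequality for functions supported on at most half of the mass.** Let $g\ge0$ be bounded with $\mu(g>0)\le\frac12$, and for $t\ge0$ let $A_t=\{g^2>t\}$. Then $\mu(A_t)\le\frac12$, so $h\,\mu(A_t)\le\mu(\partial A_t)$. A vertex $x$ lies in $\partial A_t$ exactly when $\min_{y\sim x}g(y)^2\le t<g(x)^2$, that is, for a set of $t$ of length $\max_{y\sim x}(g(x)^2-g(y)^2)_+$. Also $\int_0^\infty\mu(A_t)\,dt=\mu(g^2)$. Integrating over $t$,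
$$h\,\mu(g^2)\le\sum_x\mu(x)\max_{y\sim x}\big(g(x)^2-g(y)^2\big)_+ .$$
If $g(y)\le g(x)$, then $g(x)^2-g(y)^2=(g(x)+g(y))(g(x)-g(y))\le2g(x)\,|g(x)-g(y)|$. With $\nabla g(x)=\max_{y\sim x}|g(x)-g(y)|$, Cauchy–Schwarz gives
$$h\,\mu(g^2)\le2\mu(g\,\nabla g)\le2\,\mu(g^2)^{1/2}\mu((\nabla g)^2)^{1/2},$$
and therefore
$$\mu(g^2)\le\frac4{h^2}\,\mu((\nabla g)^2)\le\frac4{h^2}\sum_x\mu(x)\sum_{y\sim x}(g(x)-g(y))^2 .$$

**Step 2: cut a general $F$ at its median.** Let $m$ satisfy $\mu(F>m)\le\frac12$ and $\mu(F<m)\le\frac12$. Step 1 applies to $g=(F-m)_+$ and to $g=(F-m)_-$. For real $a,b$,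
$$(a-b)^2=(a_+-b_+)^2+(a_--b_-)^2-2(a_+-b_+)(a_--b_-),$$
and the last term equals $2(a_+b_-+a_-b_+)\ge0$, because $a_+a_-=b_+b_-=0$. So the two squared differences add up to at most $(F(x)-F(y))^2$. Adding the two inequalities,
$$\mathrm{Var}_\mu(F)\le\mu((F-m)^2)\le\frac4{h^2}\sum_x\mu(x)\sum_{y\sim x}(F(x)-F(y))^2\le\frac{4d}{h^2}\mathcal E_n(F),$$
where the last inequality uses $1\le d\,p(x,y)$ for $y\sim x$. $\square$

A function $u$ is *harmonic* if $Pu=u$. Here is the easy case.

**Proposition 2.** If $(\mathcal G,o)$ has expanding heat kernel, then every bounded harmonic function on $\mathcal G$ is constant. Hence a graph that carries a nonconstant bounded harmonic function has no root at which the heat kernel is expanding.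

*Proof.* Let $h_n\ge h>0$ for all $n$, let $u$ be bounded and harmonic, and put $v_n=\mathrm{Var}(u(X_n))$. Since $u(X_n)$ is a martingale, its increments are orthogonal to the past, so by Lemma 1
$$v_{n+1}=v_n+E\big(u(X_{n+1})-u(X_n)\big)^2=v_n+\mathcal E_n(u)\ge\Big(1+\frac{h_n^2}{4d}\Big)v_n .\tag{2}$$
If some $v_n$ were positive, $v_n$ would grow geometrically. But $v_n\le\|u\|_\infty^2$. So $v_n=0$ for all $n$: on the support of $\mu^n$ the function $u$ equals its mean $E\,u(X_n)=u(o)$. A vertex at distance $r$ from $o$ is in the support of $\mu^r$, so $u\equiv u(o)$. $\square$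

**Example (the thickened tree).** For a graph $H$ let its *thickening* have vertex set $H\times\{0,1,2\}$, with $(x,i)\sim(y,j)$ iff $i\ne j$ and either $x=y$ or $x\sim y$ in $H$. Let $H$ be the $3$-regular tree and fix an edge $\{a,b\}$. Removing it leaves two halves. On the half of $b$, at distance $k$ from $b$, let $u=1-\frac23 2^{-k}$; on the half of $a$, at distance $k$ from $a$, let $u=-(1-\frac232^{-k})$. For $k\ge1$ we have $\frac13 2^{-(k-1)}+\frac23 2^{-(k+1)}=2^{-k}$, and at $b$ the average over neighbors is $\frac13(-\frac13+2\cdot\frac23)=\frac13=u(b)$. So $u$ is bounded, harmonic and not constant. On the thickening put $u(x,i)=u(x)$. One step averages $u$ over $x$ and its three neighbors with equal weights, so $Pu(x,i)=\frac14(u(x)+3u(x))=u(x)$. By Proposition 2 the thickened tree is not expanding at any root.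

What changes in general? An infinite graph may have no nonconstant bounded harmonic functions. The thickening of $\mathbb Z$ is such a graph: in Section 7 we show $h_n\ge\frac1{32\sqrt n}$ there for all $n\ge 1$, so $\sum_nh_n^2=\infty$ and $\prod_n(1+h_n^2/4d)=\infty$. Then (2) shows by the same argument that every bounded harmonic function on it is constant. On such a graph Proposition 2 says nothing. We need test functions that exist on every graph.

## 2. Infinite, finite, and how fast $h_n$ decays: three theorems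

The question comes from Mikolaj Fraczyk and Wouter van Limbeek, "Heat kernels are not uniform expanders", arXiv:1905.13584 (2019). It is known that on an infinite, connected, bounded degree graph no single $h>0$ works for all roots simultaneously. The question is whether *one* root can work: does there exist an infinite connected bounded degree rooted graph $(\mathcal G,o)$ with expanding heat kernel?

**Theorem A.** If $\mathcal G$ is infinite, connected and of bounded degree, then for no root $o$ is the heat kernel on $(\mathcal G,o)$ expanding.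

**Theorem B.** If moreover all degrees are at most $d$, then $\liminf_n\sqrt n\,h_n\le24d$ for every root. The order $n^{-1/2}$ is optimal: there is an infinite connected $6$-regular rooted graph with $h_n\ge\frac1{32\sqrt n}$ for all $n\ge1$.

**Theorem C.** (i) A connected bounded degree rooted graph with at least $2$ vertices has expanding heat kernel iff it is finite and either it is $K_2$, or $\deg o\ge2$ and $N(o)$ induces a connected subgraph. (ii) For all $d$ and $h>0$ there is $N=N(d,h)$ such that if all degrees are at most $d$ and $h_n\ge h$ for all $n\le N$, then all vertices are within distance $N$ of $o$ (so $\mathcal G$ has boundedly many vertices).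

Before the hard part, let us see what a *single* time $n$ can obstruct. Let $S_n=\operatorname{supp}\mu^n$.

**Lemma 3.** (a) $h_n>0$ iff $S_n$ induces a connected graph; in that case $h_n\ge\min_{S_n}\mu^n$. (b) If $\deg o\ge2$ and $N(o)$ induces a connected graph, then $S_n=B(o,n)$ for all $n\ge2$, and $h_n>0$ for every $n$. (c) If $h_1,h_2>0$, then either $\mathcal G=K_2$, or $\deg o\ge2$ and $N(o)$ induces a connected graph.

*Proof.* (a) Suppose $S_n=S'\sqcup S''$ with both parts nonempty and no edges between them; name them so that $\mu^n(S')\le\frac12$. Take $A=S'\cup(\mathcal G\setminus S_n)$. A vertex of $\partial A\cap S_n$ would lie in $S'$ and have a neighbor outside $A$, that is, in $S''$; there is none. So $\mu^n(\partial A)=0<\mu^n(A)=\mu^n(S')\le\frac12$, and $h_n=0$. Conversely let $S_n$ be connected and $0<\mu^n(A)\le\frac12$. Both $A\cap S_n$ and $S_n\setminus A$ are nonempty, so some $v\in A\cap S_n$ is adjacent to some $w\in S_n\setminus A$. Then $v\in\partial A$ and $\mu^n(\partial A)\ge\min_{S_n}\mu^n\ge(\min_{S_n}\mu^n)\,\mu^n(A)$.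

(b) A connected graph on at least two vertices has no isolated vertex, so each vertex of $N(o)$ has a neighbor in $N(o)$. Hence $S_2=\bigcup_{v\in N(o)}N(v)$ contains $o$, all of $N(o)$, and all vertices at distance $2$: $S_2=B(o,2)$. If $S_n=B(o,n)$ with $n\ge2$, then $S_{n+1}=\bigcup_{v\in B(o,n)}N(v)=B(o,n+1)$: every vertex at distance between $1$ and $n+1$ has a neighbor closer to $o$, and $o$ has a neighbor in $B(o,n)$. Since $S_0=\{o\}$, $S_1=N(o)$ and all balls are connected, (a) gives $h_n>0$.

(c) By (a), $S_1=N(o)$ is connected. Suppose $\deg o=1$, $N(o)=\{w\}$. Then $S_2=N(w)$ is connected and contains $o$. The only neighbor of $o$ is $w\notin N(w)$, so $o$ is isolated in $S_2$. Hence $N(w)=\{o\}$, and $\mathcal G=K_2$ by connectedness. $\square$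

So triangle-free infinite graphs are excluded by $h_1=0$ or $h_2=0$. But consider the thickening of any $H$ with at least two vertices, with $o=(x,0)$. The neighbors of $o$ are the $(y,j)$ with $y=x$ or $y\sim x$, and $j\in\{1,2\}$. Here $(x,1)$ is adjacent to every $(y,2)$ and $(x,2)$ to every $(y,1)$, including $(x,1)\sim(x,2)$, so $N(o)$ is connected. By Lemma 3(b) every $h_n$ is positive. No single time rules such a graph out. The proof has to compare different times.

## 3. The martingale $P^{N-k}f(X_k)$ and the parity obstruction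

Here is what a sensible person tries after Proposition 2. Harmonic functions may be missing, but space-time harmonic ones are not. Fix $N$ and a bounded $f$; then $M_k=P^{N-k}f(X_k)$, $k\le N$, is a martingale. With $u=P^{N-k-1}f$ we have $M_{k+1}=u(X_{k+1})$ and $M_k=Pu(X_k)$, so
$$\mathrm{Var}_{\mu^{k+1}}(u)-\mathrm{Var}_{\mu^k}(Pu)=E\big(u(X_{k+1})-Pu(X_k)\big)^2 .$$
If the right side were at least $c\,\mathrm{Var}_{\mu^k}(Pu)$ with a constant $c>0$, the variance of $M_k$ would grow by a factor $1+c$ at each step, and $\mathrm{Var}_{\mu^m}(P^{N-m}f)$ would be exponentially small in $N-m$.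

It stops exactly here. Lemma 1 controls variances by $E(F(X_{k+1})-F(X_k))^2$, the *same* function at both ends of an edge. The martingale produces $u$ at one end and $Pu$ at the other. When $u=Pu$ these coincide; in general they do not. And the isoperimetric inequality for a measure $\mu$, which is all that Lemma 1 uses, cannot give $\mathrm{Var}_\mu(Pu)\le C\sum_x\mu(x)\sum_yp(x,y)(u(y)-Pu(x))^2$ for any $C$. Take $K_2=\{a,b\}$ with $\mu(a)=\mu(b)=\frac12$: every $A$ with $\mu(A)\le\frac12$ has $\partial A=A$, the best possible expansion. Let $u(a)=1$, $u(b)=-1$. Then $Pu=-u$, so $\mathrm{Var}_\mu(Pu)=1$, while $u(y)-Pu(x)=u(y)+u(x)=0$ on the edge, so the right side is $0$. (This $\mu$ is not a heat kernel from one root of $K_2$; the point is that the proof of Lemma 1 does not know that.)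

The obstruction is a function that flips sign along edges. On $K_2$ it is killed by
$$S=\tfrac12(I+P),$$
since $Su=0$. This suggests asking for control of $\mathrm{Var}(Su)$ only, and there is an algebraic reason why this works. For $x\sim y$,
$$2\big(Su(x)-Su(y)\big)=\big[Pu(x)-u(y)\big]+\big[u(x)-Pu(y)\big].\tag{3}$$
Each bracket is a martingale increment, the first across the edge from $x$ to $y$, the second from $y$ to $x$. So the increments of $Su$ *are* controlled by the martingale. Two prices must be paid: the second bracket runs against the direction of time, and the variance we bound (of $Su$) is not the one that grows (of $Pu$), so we cannot iterate step by step.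

## 4. Variance decay over a block of time

Parity also affects supports, as on bipartite graphs, so we average two consecutive times:
$$\nu_k=\tfrac12(\mu^k+\mu^{k+1}),\qquad \nu_{k+1}=\nu_kP .$$

**Lemma 4.** $\nu_m(v)>0$ whenever $\mathrm{dist}(o,v)\le m$.

*Proof.* One of $m-\mathrm{dist}(o,v)$ and $m+1-\mathrm{dist}(o,v)$ is even, and both are nonnegative. So the walk can go to $v$ along a shortest path and then step back and forth along an edge at $v$, arriving at $v$ in exactly $m$ or exactly $m+1$ steps. $\square$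

For bounded $u$ put
$$\Gamma_k(u)=\sum_x\nu_k(x)\sum_yp(x,y)\big(u(y)-Pu(x)\big)^2 .$$
If $Y_0$ has law $\nu_k$ and $Y_1$ is one step of the walk from $Y_0$, then $Y_1$ has law $\nu_{k+1}$ and $E(u(Y_1)\mid Y_0)=Pu(Y_0)$. The law of total variance says
$$\Gamma_k(u)=\mathrm{Var}_{\nu_{k+1}}(u)-\mathrm{Var}_{\nu_k}(Pu)\ge0.\tag{4}$$
In particular $\mathrm{Var}_{\nu_k}(Pf)\le\mathrm{Var}_{\nu_{k+1}}(f)$.

**Lemma 5.** For $k\ge1$ with $h_k,h_{k+1}>0$ and bounded $u$,
$$\mathrm{Var}_{\nu_k}(Su)\le6d^2\Big(\frac{\Gamma_k(u)}{h_k^2}+\frac{\Gamma_{k+1}(u)}{h_{k+1}^2}\Big).$$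

*Proof.* Let $F=Su$.

**Step 1: bound $\mathcal E_k(F)$ by $\Gamma_k(u)$.** From (3) and $(s+t)^2\le2s^2+2t^2$,
$$\mathcal E_k(F)\le\tfrac12\sum_{x,y}\mu^k(x)p(x,y)(Pu(x)-u(y))^2+\tfrac12\sum_{x,y}\mu^k(x)p(x,y)(u(x)-Pu(y))^2 .$$
For the first sum use $\mu^k\le2\nu_k$: the term is at most $\Gamma_k(u)$. In the second sum the edge must be reversed. Since $k\ge1$, also $\mu^k\le2\nu_{k-1}$, so the second term is at most $\sum_{x,y}\nu_{k-1}(x)p(x,y)(u(x)-Pu(y))^2$. Now $\nu_{k-1}(x)p(x,y)\le(\nu_{k-1}P)(y)=\nu_k(y)$: the mass that flows into $y$ from $x$ is part of the mass at $y$ one step later. Because $p(y,x)\ge1/d$ for $x\sim y$,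
$$\sum_{x,y}\nu_{k-1}(x)p(x,y)(u(x)-Pu(y))^2\le\sum_y\nu_k(y)\sum_{x\sim y}(u(x)-Pu(y))^2\le d\,\Gamma_k(u).$$
Hence $\mathcal E_k(F)\le(1+d)\Gamma_k(u)\le2d\,\Gamma_k(u)$. The same argument with $k+1$ in place of $k$ gives $\mathcal E_{k+1}(F)\le2d\,\Gamma_{k+1}(u)$.

**Step 2: pass from $\mu^k,\mu^{k+1}$ to their average.** The variance of an equal mixture is
$$\mathrm{Var}_{\nu_k}(F)=\tfrac12\mathrm{Var}_{\mu^k}(F)+\tfrac12\mathrm{Var}_{\mu^{k+1}}(F)+\tfrac14\big(\mu^k(F)-\mu^{k+1}(F)\big)^2,$$
and $(\mu^{k+1}(F)-\mu^k(F))^2=(E[F(X_{k+1})-F(X_k)])^2\le\mathcal E_k(F)$. Lemma 1 at times $k$ and $k+1$, together with $\frac14\le d/h_k^2$ (as $h_k\le1\le d$), gives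
$$\mathrm{Var}_{\nu_k}(F)\le\Big(\frac{2d}{h_k^2}+\frac14\Big)\mathcal E_k(F)+\frac{2d}{h_{k+1}^2}\mathcal E_{k+1}(F)\le\frac{3d}{h_k^2}\mathcal E_k(F)+\frac{3d}{h_{k+1}^2}\mathcal E_{k+1}(F).$$
Insert Step 1. $\square$

Now the second price. Since Lemma 5 bounds the variance of $Su$, we use it at *every* time in a block of length $L$, each time against one and the same quantity $\mathrm{Var}_{\nu_m}(SP^{L-1}u)$, and let the $\Gamma$'s telescope. For $L=2$ it looks like this: with $g_k=\min(h_k,h_{k+1})^2$,
$$g_{m+1}\mathrm{Var}_{\nu_m}(SPu)\le g_{m+1}\mathrm{Var}_{\nu_{m+1}}(Su)\le6d^2\big(\Gamma_{m+1}(u)+\Gamma_{m+2}(u)\big),$$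
$$g_m\mathrm{Var}_{\nu_m}(SPu)\le6d^2\big(\Gamma_m(Pu)+\Gamma_{m+1}(Pu)\big),$$
and by (4)
$$\Gamma_{m+1}(u)+\Gamma_m(Pu)=\mathrm{Var}_{\nu_{m+2}}(u)-\mathrm{Var}_{\nu_{m+1}}(Pu)+\mathrm{Var}_{\nu_{m+1}}(Pu)-\mathrm{Var}_{\nu_m}(P^2u)\le\mathrm{Var}_{\nu_{m+2}}(u).$$

**Lemma 6.** Let $m,L\ge1$, suppose $h_n>0$ for $m\le n\le m+L$, and let $g_k=\min(h_k,h_{k+1})^2$. For bounded $u$,
$$\Big(\sum_{k=m}^{m+L-1}g_k\Big)\mathrm{Var}_{\nu_m}(SP^{L-1}u)\le12d^2\max\big\{\mathrm{Var}_{\nu_{m+L}}(u),\mathrm{Var}_{\nu_{m+L+1}}(u)\big\}.\tag{5}$$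

*Proof.* For $0\le i\le L-1$ let $k=m+L-1-i$, which runs through $m,\dots,m+L-1$. Apply $\mathrm{Var}_{\nu_r}(Pf)\le\mathrm{Var}_{\nu_{r+1}}(f)$ exactly $k-m=L-1-i$ times, starting with $SP^{L-1}u=P^{L-1-i}(SP^iu)$, and then Lemma 5 to $P^iu$:
$$g_k\mathrm{Var}_{\nu_m}(SP^{L-1}u)\le g_k\mathrm{Var}_{\nu_k}(SP^iu)\le6d^2\big(\Gamma_k(P^iu)+\Gamma_{k+1}(P^iu)\big).$$
By (4),
$$\Gamma_k(P^iu)=\mathrm{Var}_{\nu_{m+L-i}}(P^iu)-\mathrm{Var}_{\nu_{m+L-(i+1)}}(P^{i+1}u),$$
$$\Gamma_{k+1}(P^iu)=\mathrm{Var}_{\nu_{m+L+1-i}}(P^iu)-\mathrm{Var}_{\nu_{m+L+1-(i+1)}}(P^{i+1}u).$$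
Both telescope when summed over $i=0,\dots,L-1$. The sums are at most $\mathrm{Var}_{\nu_{m+L}}(u)$ and $\mathrm{Var}_{\nu_{m+L+1}}(u)$. Summing over $i$ gives (5). $\square$

## 5. Exponential convergence to an impossible invariant measure: Theorem A

If all $g_k\ge h^2$, a long block in (5) contracts the variance by a constant factor. Iterating blocks, the walk (suitably smoothed) forgets its starting point exponentially fast, hence converges. The limit is an invariant probability measure, and an infinite graph has none: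

**Lemma 7.** Let $\mathcal G$ be infinite and let $R$ be a finite convex combination of powers $P^k$, $k\ge0$, in which some odd $k$ has positive coefficient. Then no probability measure $\pi$ satisfies $\pi R=\pi$.

*Proof.* Suppose $\pi R=\pi$ and let $\varphi(x)=\pi(x)/\deg x$. Simple random walk is reversible: $\deg(x)P^k(x,y)=\deg(y)P^k(y,x)$, so $\deg(x)R(x,y)=\deg(y)R(y,x)$. Hence
$$\deg(y)\varphi(y)=\pi(y)=\sum_x\varphi(x)\deg(x)R(x,y)=\deg(y)\sum_xR(y,x)\varphi(x),$$
that is, $\varphi=R\varphi$. Since $\varphi\ge0$, $\sum\varphi\le1$ and $\varphi\not\equiv0$, only finitely many values exceed any given positive number, so $\varphi$ attains a maximum $M>0$ at some $x_0$. From $M=\sum_yR(x_0,y)\varphi(y)$ we get $\varphi=M$ on the support of $R(x_0,\cdot)$. This support contains every neighbor $w$ of $x_0$: for the odd $k$ in question, step back and forth along the edge $x_0w$ for $k-1$ steps, then step to $w$. So the set $\{\varphi=M\}$ contains all neighbors of each of its points, and by connectedness $\varphi\equiv M$. As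 $\mathcal G$ is infinite, $\sum\varphi=\infty$, a contradiction. $\square$

For a signed measure $\sigma$ we use $\|\sigma\|_1=\sup_{\|u\|_\infty\le1}\sigma(u)$. The operators $P$ and $S$ map functions with $\|u\|_\infty\le1$ to such functions, and so contract $\ell^1$: $\|\sigma P\|_1,\|\sigma S\|_1\le\|\sigma\|_1$. All operators below are polynomials in $P$ and commute.

*Proof of Theorem A.* Suppose $(\mathcal G,o)$ is infinite and $h$-expanding with $0<h\le1$.

**Step 1: choose a block that contracts.** Let $L=\lceil48d^2/h^2\rceil$ and $T=SP^{L-1}$. Then $\sum_{k=m}^{m+L-1}g_k\ge Lh^2\ge48d^2$, and Lemma 6 gives for all $m\ge1$ and bounded $u$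
$$\mathrm{Var}_{\nu_m}(Tu)\le\tfrac14\max\{\mathrm{Var}_{\nu_{m+L}}(u),\mathrm{Var}_{\nu_{m+L+1}}(u)\}.$$

**Step 2: iterate.** By induction on $i$,
$$\mathrm{Var}_{\nu_L}(T^ju)\le4^{-i}\max_{0\le s\le i}\mathrm{Var}_{\nu_{(i+1)L+s}}(T^{j-i}u)\qquad(0\le i\le j);$$
for the step from $i$ to $i+1$ apply Step 1 to $T^{j-i-1}u$ with $m=(i+1)L+s$, which leads to the times $(i+2)L+s$ and $(i+2)L+s+1$. For $\|u\|_\infty\le1$ and $i=j$, all variances on the right are at most $1$, so $\mathrm{Var}_{\nu_L}(T^ju)\le4^{-j}$.

**Step 3: from small variance to pointwise closeness.** Let $c=\nu_L(T^ju)$. For every $x\in B(o,L)$ we have $\nu_L(x)(T^ju(x)-c)^2\le4^{-j}$, and $\nu_L(x)>0$ by Lemma 4. Comparing $x$ and $o$ with $c$,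
$$|T^ju(x)-T^ju(o)|\le2^{-j}\big(\nu_L(x)^{-1/2}+\nu_L(o)^{-1/2}\big).$$
The measure $T(o,\cdot)$ is supported in $B(o,L)$. Averaging over it, $|T^{j+1}u(o)-T^ju(o)|\le K2^{-j}$ with $K=2\max_{x\in B(o,L)}\nu_L(x)^{-1/2}$, which depends neither on $j$ nor on $u$. Taking the supremum over $\|u\|_\infty\le1$,
$$\|\delta_oT^{j+1}-\delta_oT^j\|_1\le K2^{-j}.$$

**Step 4: the limit cannot exist.** The sequence $\delta_oT^j$ is Cauchy in $\ell^1$. It converges to some $\pi$, a probability measure since it is an $\ell^1$-limit of probability measures, and $\pi T=\pi$ because $T$ is $\ell^1$-continuous. But $T=\frac12(P^{L-1}+P^L)$, and one of $L-1$, $L$ is odd. This contradicts Lemma 7. $\blacksquare$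

## 6. Doubling blocks: the upper bound in Theorem B

If $h_n$ is only of order $n^{-1/2}$, then $\sum_{k=m}^{2m}h_k^2$ is still bounded below, uniformly in $m$. So (5) contracts by a constant factor on each *dyadic* block. After $j$ doublings the variance is exponentially small in $j$, that is, polynomially small in time. With the constant $24d$ the power is large enough to sum.

*Proof of the upper bound.* Let $\mathcal G$ be infinite and suppose $\liminf\sqrt n\,h_n>24d$. Put $a=24d$; there is $m_0\ge1$ with $h_n\ge an^{-1/2}$ for all $n\ge m_0$. For $i\ge1$ put $L_i=2^{i-1}m_0$ and $T_i=SP^{L_i-1}$.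

**Step 1: each block gains a factor $\frac1{16}$.** We claim that for bounded $u$ and $0\le i\le j$,
$$\mathrm{Var}_{\nu_{m_0}}(T_1\cdots T_ju)\le16^{-i}\max_{0\le s\le i}\mathrm{Var}_{\nu_{2^im_0+s}}(T_{i+1}\cdots T_ju).$$
This is trivial for $i=0$. For the step from $i$ to $i+1$, apply Lemma 6 with $m=2^im_0+s$, $0\le s\le i$, and $L=L_{i+1}=2^im_0$; the new times are $2^{i+1}m_0+s$ and $2^{i+1}m_0+s+1$, as required. The factor is $12d^2/\sum g_k$. For $m\le k\le m+L-1$ we have $g_k\ge a^2/(k+1)\ge a^2/(m+L)$, so
$$\sum_{k=m}^{m+L-1}g_k\ge\frac{La^2}{m+L}\ge\frac{2^im_0\,a^2}{2\cdot2^im_0+i}\ge\frac{a^2}3,$$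
the last because $i\le2^im_0$. So the factor is at most $36d^2/a^2=36/576=\frac1{16}$. For $\|u\|_\infty\le1$ and $i=j$ the claim gives $\mathrm{Var}_{\nu_{m_0}}(T_1\cdots T_ju)\le16^{-j}$.

**Step 2: translate to $\ell^1$.** Write $v=T_1\cdots T_ju=S^jP^Mu$, where
$$M=\sum_{i\le j}(L_i-1)\le2^jm_0 .$$
Since $m_0\ge1$, Lemma 4 gives $\nu_{m_0}>0$ on $B(o,1)$. As in Step 3 of the previous proof, $|v(x)-v(o)|\le K4^{-j}$ for $x\in B(o,1)$, with $K=2\max_{B(o,1)}\nu_{m_0}^{-1/2}$. Averaging over the neighbors of $o$, $|v(o)-Pv(o)|\le K4^{-j}$. Taking the supremum over $u$,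
$$\|\delta_oS^jP^M(I-P)\|_1\le K4^{-j}\qquad(j\ge0),\tag{6}$$
with $K$ independent of $j$.

**Step 3: find $S^jP^M$ inside powers of a single operator.** In (6) the exponents vary with $j$, so it is not yet a statement about one Markov chain. We transfer it to $S$. Let $n\ge4m_0$ and choose $j\ge0$ with $2^jm_0\le n/4<2^{j+1}m_0$. Then $j\le2^j\le n$, $M\le n/4$, and $4^{-j}\le(8m_0/n)^2$. Expand half of the factors:
$$S^{2n}=S^n\sum_{i=0}^n\binom ni2^{-n}P^i .$$
By Hoeffding's inequality a binomial $(n,\frac12)$ variable is at most $\frac n2-\frac n4$ with probability at most $e^{-2(n/4)^2/n}=e^{-n/8}$, so the indices $i<n/4$ have total weight at most $e^{-n/8}$; for these we bound $\|\delta_oS^nP^i(I-P)\|_1\le2$. For $i\ge n/4\ge M$ we have $S^nP^i=(S^jP^M)(S^{n-j}P^{i-M})$. The second factor contracts $\ell^1$, so $\|\delta_oS^nP^i(I-P)\|_1\le K4^{-j}$ by (6). Since $I-S=\frac12(I-P)$,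
$$\|\delta_oS^{2n}-\delta_oS^{2n+1}\|_1=\tfrac12\|\delta_oS^{2n}(I-P)\|_1\le e^{-n/8}+\tfrac12K(8m_0)^2n^{-2}.$$
Also $\delta_oS^{2n+1}-\delta_oS^{2n+2}=(\delta_oS^{2n}-\delta_oS^{2n+1})S$ has no larger norm.

**Step 4: conclude.** The increments of $\delta_oS^n$ are summable in $\ell^1$. So $\delta_oS^n$ converges in $\ell^1$ to a probability measure $\pi$ with $\pi S=\pi$. This contradicts Lemma 7 with $R=S=\frac12(P^0+P^1)$. $\blacksquare$

## 7. The thickened line has $h_n\ge\frac1{32\sqrt n}$

For the optimality in Theorem B take the thickening of $\mathbb Z$: vertex set $\mathbb Z\times\{0,1,2\}$, with $(x,i)\sim(y,j)$ iff $|x-y|\le1$ and $i\ne j$, and $o=(0,0)$. It is infinite, connected and $6$-regular. A step chooses $y-x$ uniformly in $\{-1,0,1\}$ and, independently, $j$ uniformly among the two values different from $i$. So $\mu^n=\rho_n\otimes q_n$, where $\rho_n$ is the $n$-fold convolution of the uniform law on $\{-1,0,1\}$ and $q_n$ is the law at time $n$ of the walk on $K_3$ from $0$.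

For $n\ge1$ every atom of $q_n$ is at most $\frac12$. Indeed $q_{n+1}(0)=\frac12(1-q_n(0))$ gives $q_n(0)=\frac13+\frac23(-\frac12)^n$, which lies in $[0,\frac12]$ for $n\ge1$, and $q_n(1)=q_n(2)\le\frac12$ by symmetry.

**Step 1: log-concavity of $\rho_n$.** We need that $\rho_n$ is log-concave without internal zeros: its support is an interval and $\rho_n(x)^2\ge\rho_n(x-1)\rho_n(x+1)$ for all $x$. Convolution preserves this property (S. G. Hoggar, J. Combin. Theory Ser. B 16 (1974)); in our case it can be checked directly.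

**Lemma 8.** If $f\ge0$ on $\mathbb Z$ is log-concave without internal zeros, so is $g(x)=f(x-1)+f(x)+f(x+1)$.

*Proof.* The support of $g$ is again an interval. On the support of $f$ the ratios $f(y+1)/f(y)$ are nonincreasing in $y$. Fix $x$ and let $(a,b,c,e,k)=(f(x-2),f(x-1),f(x),f(x+1),f(x+2))$. Then
$$g(x)^2-g(x-1)g(x+1)=(b+c+e)^2-(a+b+c)(c+e+k).$$
Expanding, this equals
$$(b^2-ac)+(bc-ae)+(be-ak)+(ce-bk)+(e^2-ck).$$
Each bracket is nonnegative. If the subtracted product is zero this is clear. Otherwise its two factors lie in the support, hence so does everything between them, and the brackets say in turn $\frac ba\ge\frac cb$, $\frac ba\ge\frac ec$, $\frac ba\ge\frac ke$, $\frac cb\ge\frac ke$, $\frac ec\ge\frac ke$. All are monotonicity of ratios. $\square$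

Starting from $\rho_0=\delta_0$, Lemma 8 shows that every $\rho=\rho_n$ is log-concave without internal zeros. Its support is $\{-n,\dots,n\}$ and it is symmetric. Since $\rho(0)^2\ge\rho(1)\rho(-1)=\rho(1)^2$, we have $\rho(1)/\rho(0)\le1$. All later ratios are then at most $1$ on the support, so $\max\rho=\rho(0)$.

**Step 2: each tail is controlled by its first atom.** For $0\le x\le n$ write $\rho([x,\infty))/\rho(x)=\sum_{j\ge0}\rho(x+j)/\rho(x)$. Each $\rho(x+j)/\rho(x)$ is a product of consecutive ratios as long as $x+j\le n$, and $0$ afterwards, so it is nonincreasing in $x$. Comparing with $x=0$, the quotient is at most $\rho([0,\infty))/\rho(0)\le1/\rho(0)$. Hence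
$$\rho(x)\ge\rho(0)\,\rho([x,\infty))\quad(x\ge0),\qquad\rho(x)\ge\rho(0)\,\rho((-\infty,x])\quad(x\le0),\tag{7}$$
trivially when $|x|>n$; the second statement follows by symmetry.

**Step 3: isoperimetry on the line.** Let $I\subset\mathbb Z$ with $\rho(I)\le\frac12$, and let $\partial I$ be its boundary in the path $\mathbb Z$. We show
$$\rho(\partial I)\ge\tfrac12\rho(0)\,\rho(I).\tag{8}$$
Let $J=[a,b]$ be a maximal interval of $I$, with infinite endpoints allowed; $\partial J$ consists of its finite endpoints.

- If $a>0$, then by (7) $\rho(J)\le\rho([a,\infty))\le\rho(a)/\rho(0)\le\rho(\partial J)/\rho(0)$. The case $b<0$ is symmetric.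
- If $a\le0\le b$, then by (7)
$$\rho(J)\le\tfrac12\le\rho(J^c)\le\rho((-\infty,a])+\rho([b,\infty))\le\frac{\rho(a)+\rho(b)}{\rho(0)}\le\frac{2\rho(\partial J)}{\rho(0)},$$
where terms for infinite endpoints are omitted; the factor $2$ covers the case $a=b$.

The sets $\partial J$ are disjoint and their union is $\partial I$. Summing over $J$ gives (8).

**Step 4: the size of $\rho(0)$.** The variance of $\rho_n$ is $2n/3$, so by Chebyshev at least half of the mass lies on $|x|\le\sqrt{4n/3}$. The number of such integers is at most $2\sqrt{4n/3}+1\le4\sqrt n$ for $n\ge2$, and $3\le4$ for $n=1$. Since $\rho(0)$ is the largest atom, $\rho(0)\ge\frac1{8\sqrt n}$.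

**Step 5: from the line to the graph.** Let $n\ge1$ and $\mu^n(A)\le\frac12$. Put $A_x=\{i:(x,i)\in A\}$ and $I=\{x:A_x=\{0,1,2\}\}$, the set of full fibers. If $A_x$ is not full and $(x,i)\in A$, pick $j\notin A_x$; then $j\ne i$ and $(x,i)\sim(x,j)\notin A$. So all of $A$ on non-full fibers lies in $\partial A$; its mass is $r=\mu^n(A)-\rho(I)$. If $x\in\partial I$, pick $x'=x\pm1\notin I$ and $j\notin A_{x'}$. Each $(x,i)$ with $i\ne j$ is in $A$ and adjacent to $(x',j)\notin A$. These points have mass $\rho(x)(1-q_n(j))\ge\frac12\rho(x)$. Since $\rho(I)\le\mu^n(A)\le\frac12$, (8) applies and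
$$\mu^n(\partial A)\ge\tfrac12\rho(\partial I)+r\ge\tfrac14\rho(0)\rho(I)+r\ge\frac1{32\sqrt n}\rho(I)+r\ge\frac1{32\sqrt n}\,\mu^n(A).$$
Thus $h_n\ge\frac1{32\sqrt n}$ for all $n\ge1$. $\blacksquare$

## 8. Finite graphs, and a uniform bound by compactness: Theorem C

*Proof of (i).* An expanding graph is finite by Theorem A, and by Lemma 3(c) it is $K_2$, or $\deg o\ge2$ and $N(o)$ is connected. Conversely, on $K_2$ every $h_n=1$. Let $\mathcal G$ be finite with $\deg o\ge2$ and $N(o)$ connected. By Lemma 3(b) every $h_n$ is positive, and it remains to bound $h_n$ below for large $n$. Two adjacent vertices of $N(o)$ form a triangle with $o$, so $\mathcal G$ is not bipartite. By the convergence theorem for finite irreducible aperiodic chains, $\mu^n(x)\to\deg x/\sum_y\deg y$, which is bounded below by a positive constant. For large $n$ we have $S_n=\mathcal G$, so Lemma 3(a) gives $h_n\ge\min_{\mathcal G}\mu^n$, bounded below. Together with positivity of the finitely many remaining $h_n$, $\inf_nh_n>0$. $\blacksquare$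

*Proof of (ii).* If $h>1$ the hypothesis never holds, since $h_n\le1$; so let $h\le1$. Suppose that no $N$ works: for each $N$ there is $(\mathcal G_N,o_N)$ with degrees at most $d$, $h_n\ge h$ for $n\le N$, and a vertex at distance greater than $N$ from $o_N$.

**Step 1: a limit graph.** For each $r$ there are finitely many rooted graphs, up to isomorphism, that occur as $B(o_N,r)$, because degrees are at most $d$. By a diagonal argument there are $N_1<N_2<\cdots$ such that for every $r$ the balls $B(o_{N_k},r)$, $k\ge r$, are all isomorphic to one rooted graph $H_r$. Looking at $k\ge r+1$, we see that $H_r$ is isomorphic to the ball of radius $r$ in $H_{r+1}$. Choose such an isomorphism for every $r$ and let $(\mathcal G,o)$ be the union of $H_1\subset H_2\subset\cdots$ under these identifications. Its ball of radius $r$ is $H_r$, so it is connected with degrees at most $d$. Since $\mathcal G_N$ has vertices at every distance up to $N$, each $H_r$ has a vertex at distance $r$ from the root. Hence $\mathcal G$ is infinite.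

**Step 2: $h_n$ is local.** The number $h_n$ depends only on the rooted ball $B(o,n+1)$. Indeed $\mu^n$ lives on $B(o,n)$ and is determined by the walk's transitions at vertices of $B(o,n-1)$, and for $v\in B(o,n)$ whether $v\in\partial A$ depends only on $A\cap B(o,n+1)$. So for each $n$ and all $k\ge n+1$, the value $h_n$ of $(\mathcal G,o)$ equals that of $(\mathcal G_{N_k},o_{N_k})$, which is at least $h$ because $N_k\ge k\ge n$.

Thus $(\mathcal G,o)$ is infinite, connected, of bounded degree and $h$-expanding, contradicting Theorem A. Finally, if all vertices are within distance $N$ of $o$, there are at most $1+d+\dots+d^N$ of them. $\blacksquare$
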